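\title{The Minkowski spectrum of lattices over $\mathbb{F}_q((x^{-1}))$}

\begin{abstract}
For a unimodular $\mathbb{F}_q[x]$-lattice $\Lambda$ in $\mathbb{F}_q((x^{-1}))^d$, let $\mu(\Lambda)$ be its covering radius with respect to the product of the absolute values of the coordinates. In dimension two $\mu$ is constant, equal to $q^{-2}$, and one may ask whether $\mu$ equals $q^{-d}$ in every dimension $d$. We show that it does not. For $d\ge q+1$ we give an explicit lattice with $\mu(\Lambda)\le q^{-d-1}$, and for every $d\ge 3$ we show that the set of values of $\mu$ is $\{0\}\cup\{q^{-k}:k\ge d\}$, with $\mu=0$ for almost every lattice. Duality turns the covering problem into a question about $\mathbb{F}_q$-linear functionals on the dual lattice. The explicit example comes from the covering of $\mathbb{F}_q^2$ by its $q+1$ lines; the general result comes from an entropy argument for measures invariant under a diagonal group in dimension three.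
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $q$ be a prime power, $R=\mathbb{F}_q[x]$, and let $K=\mathbb{F}_q((x^{-1}))$ be the field of formal Laurent series in $x^{-1}$. For $f\in K$ let $\deg f$ be the largest exponent of $x$ that occurs in $f$, with $\deg 0=-\infty$, and put $|f|=q^{\deg f}$. This absolute value is ultrametric. Let $\mathcal{O}=\{f:|f|\le1\}$ and $\mathfrak{p}=\{f:|f|<1\}=x^{-1}\mathcal{O}$, so that $\mathcal{O}/\mathfrak{p}=\mathbb{F}_q$. Every series is the sum of a polynomial and an element of $\mathfrak{p}$, that is, $K=R\oplus\mathfrak{p}$. Thus $R$ is discrete in $K$ with compact quotient, like $\mathbb{Z}$ in $\mathbb{R}$.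

A \emph{lattice} in $K^d$ is a set $gR^d$ with $g\in\mathrm{GL}_d(K)$; it is \emph{unimodular} if $|\det g|=1$, and $\mathcal{L}_d$ denotes the set of unimodular lattices. Put $N(v)=\prod_{i=1}^d|v_i|$ for $v\in K^d$. The \emph{Minkowski function} of a lattice $\Lambda$ is its multiplicative covering radius
\[
\mu(\Lambda)=\sup_{v\in K^d}\ \inf_{u\in\Lambda}N(v-u),
\]
and the \emph{Minkowski spectrum} is $\mathcal{S}_d=\{\mu(\Lambda):\Lambda\in\mathcal{L}_d\}$. So $\mu(\Lambda)$ measures how large the region $\{N\le t\}$ must be for its translates by $\Lambda$ to cover $K^d$. Four properties follow directly from the definition, which makes sense for all lattices and all $d\ge1$.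
\begin{enumerate}
\item[(M1)] \emph{Values.} $\mu(\Lambda)\in\{0\}\cup q^{\mathbb{Z}}$. Indeed, $N$ takes values in $\{0\}\cup q^{\mathbb{Z}}$, this set contains the infimum of each nonempty subset and the supremum of each nonempty bounded subset, and the infima are bounded because $K^d=gR^d+g\mathfrak{p}^d$ and $N$ is bounded on $g\mathfrak{p}^d$.
\item[(M2)] \emph{Diagonal matrices.} If $a\in\mathrm{GL}_d(K)$ is diagonal, then $N(av)=|\det a|\,N(v)$, so $\mu(a\Lambda)=|\det a|\,\mu(\Lambda)$. In particular $\mu$ is invariant under diagonal matrices with $|\det a|=1$.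
\item[(M3)] \emph{Direct sums.} $\mu(\Lambda\oplus\Lambda')=\mu(\Lambda)\mu(\Lambda')$, because the infimum, and then the supremum, of a product of nonnegative functions of independent variables is the product of the infima, respectively suprema.
\item[(M4)] \emph{The standard lattice.} For $d=1$, $\inf_{u\in R}|v-u|$ is the absolute value of the $\mathfrak{p}$-component of $v$; its largest value is $q^{-1}$. By (M3), $\mu(R^d)=q^{-d}$.
\end{enumerate}
Two further facts are known: $\mu(\Lambda)\le q^{-d}$ for every $\Lambda\in\mathcal{L}_d$, and $\mathcal{S}_2=\{q^{-2}\}$. (Both have short proofs in the language of this paper, given in Section~\ref{sec:low}.) By (M2)--(M4), every direct sum of unimodular lattices of rank one and two has $\mu=q^{-d}$. This suggests the question, which comes from the work of Soffer Aranov~\cite{Aranov}: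
\begin{quote}
\emph{Is $\mathcal{S}_d=\{q^{-d}\}$ for every $d\ge2$? That is, is $\mu(\Lambda)=q^{-d}$ for every $\Lambda\in\mathcal{L}_d$?}
\end{quote}

A volume count shows what is at stake. The region $\{N\le q^{-d-j}\}$ is the union of the boxes $\{v:|v_i|\le q^{n_i}\text{ for all }i\}$ with $\sum n_i=-d-j$, and each such box has $q^{-j}$ times the volume of $K^d/\Lambda$. For $j=0$ a single box can cover $K^d/\Lambda$. For $j\ge1$ the image of each box is a proper $\mathbb{F}_q$-subspace of $K^d/\Lambda$, so a covering requires many boxes of different shapes to cooperate, and the guess $\mu=q^{-d}$ says that they never do. In dimension two the shapes are linearly ordered and the guess is correct. From dimension three on it fails.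

\begin{theorem}\label{thm:A}
Let $q$ be any prime power and $d\ge q+1$. There is an explicit $\Lambda\in\mathcal{L}_d$ with $\mu(\Lambda)\le q^{-d-1}$. Hence $\mathcal{S}_d\ne\{q^{-d}\}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $q$ and every $d\ge3$,
\[
\mathcal{S}_d=\{0\}\cup\{q^{-k}:k\ge d\}.
\]
Moreover $\mu(\Lambda)=0$ for Haar-almost every $\Lambda\in\mathrm{SL}_d(K)/\mathrm{SL}_d(R)$. Consequently, for $d\ge2$ we have $\mathcal{S}_d=\{q^{-d}\}$ if and only if $d=2$.
\end{theorem}

Theorem~\ref{thm:A} answers the question negatively for every $q$, by elementary means (Sections~\ref{sec:dual} and~\ref{sec:low}). The core of Theorem~\ref{thm:B} is that $\mu$ takes arbitrarily small values on $\mathcal{L}_3$. This is proved by contradiction, with an invariant measure and an entropy computation, in Sections~\ref{sec:space}--\ref{sec:entropy}. Section~\ref{sec:spectrum} deduces the full spectrum by interpolation along chains of sublattices, direct sums and ergodicity.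

\medskip
\noindent\textbf{Conventions.} ``Functional'', ``subspace'' and ``$\dim$'' refer to $\mathbb{F}_q$. The symbol $e_i$ denotes the $i$-th unit vector of $\mathbb{Z}^d$ or of $K^d$, and $E_{ik}$ is the matrix unit. For $m\in\mathbb{Z}^d$ put $\deg m=\sum_i m_i$ and $x^m=\mathrm{diag}(x^{m_1},\dots,x^{m_d})$; the relation $m\le m'$ is coordinatewise. The sup norm is $\|w\|=\max_i|w_i|$. A matrix with entries in $\mathcal{O}$ lies in $\mathrm{GL}_d(\mathcal{O})$ if and only if its reduction modulo $\mathfrak{p}$ is invertible; it then has $|\det g|=1$ and preserves the sup norm, since both $g$ and $g^{-1}$ do not increase it. Haar measure $\mathrm{vol}$ on $K^d$ satisfies $\mathrm{vol}(gS)=|\det g|\,\mathrm{vol}(S)$.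

\section{Duality}\label{sec:dual}

The compact group $K^d/\Lambda$ is awkward to cover directly. We identify its points with functionals on the dual lattice; the image of a box then becomes the annihilator of a finite-dimensional space, and covering becomes linear algebra over $\mathbb{F}_q$.

Let $\mathrm{res}(f)$ be the coefficient of $x^{-1}$ in $f\in K$, and put $\langle v,w\rangle=\mathrm{res}(v\cdot w)$ with $v\cdot w=\sum_iv_iw_i$. Note that $\langle v,g^{-1}w\rangle=\langle g^{-T}v,w\rangle$, where $g^{-T}$ is the inverse transpose. The \emph{dual} of $M=gR^d$ is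
\[
M^*=\{u\in K^d:u\cdot w\in R\text{ for all }w\in M\}=g^{-T}R^d ,
\]
so $M\mapsto M^*$ is an involution of $\mathcal{L}_d$. For $m\in\mathbb{Z}^d$ define the boxes
\[
C_m=\{w:|w_i|<q^{m_i}\text{ for all }i\},\qquad B_m=\{v:|v_i|\le q^{-m_i-1}\text{ for all }i\},
\]
and let $V_m(M)=M\cap C_m$, written $V_m$ when $M$ is understood. We call $\deg m$ the degree of the box. We have $C_0=\mathfrak{p}^d$ and $x^\lambda C_m=C_{m+\lambda}$. Each $V_m$ is finite, being discrete and compact. If $b\in B_m$ and $w\in C_m$, then $|b_iw_i|\le q^{-2}$, so $\langle b,w\rangle=0$.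

\begin{lemma}\label{lem:dual}
Let $M\in\mathcal{L}_d$, $\Lambda=M^*$ and $m\in\mathbb{Z}^d$.
\begin{enumerate}
\item[(a)] Every functional $\varphi:M\to\mathbb{F}_q$ is of the form $\langle v,\cdot\rangle$ with $v\in K^d$, and $v$ is unique modulo $\Lambda$.
\item[(b)] The functional $\langle v,\cdot\rangle$ vanishes on $V_m(M)$ if and only if $v\in\Lambda+B_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M=gR^d$. Put $v'_i=\sum_{n\ge0}\varphi(gx^ne_i)\,x^{-n-1}$. Then $\langle v',x^ne_i\rangle=\varphi(gx^ne_i)$ for $n\ge0$, and the vectors $x^ne_i$ span $R^d$, so $\varphi(w)=\langle v',g^{-1}w\rangle=\langle g^{-T}v',w\rangle$ on $M$. Elements of $\Lambda$ pair to zero with $M$, since polynomials have residue zero. Conversely, if $\langle v,\cdot\rangle=0$ on $M$, then for $w\in M$ and $n\ge0$ the coefficient of $x^{-n-1}$ in $v\cdot w$ is $\langle v,x^nw\rangle=0$. So $v\cdot w\in R$, and $v\in\Lambda$.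

(b) Both $\Lambda$ and $B_m$ pair to zero with $M\cap C_m$, which gives one implication. Conversely, let $\langle v,\cdot\rangle$ vanish on $M\cap C_m$. Then $w+c\mapsto\langle v,w\rangle$, for $w\in M$ and $c\in C_m$, is a well-defined functional on $M+C_m$. Extend it to a functional $\psi$ on $K^d$, and put $b_i=\sum_{n\ge m_i}\psi(x^ne_i)\,x^{-n-1}$. Then $b\in B_m$. The functionals $\psi$ and $\langle b,\cdot\rangle$ vanish on $C_m$ and agree on the vectors $x^ne_i$ with $n\ge m_i$, which span $K^d$ modulo $C_m$; so they are equal. Hence $\langle v-b,\cdot\rangle=0$ on $M$, and $v-b\in\Lambda$ by (a).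
\end{proof}

\begin{proposition}[Covering criterion]\label{prop:crit}
Let $M\in\mathcal{L}_d$ and $j\in\mathbb{Z}$. Then $\mu(M^*)\le q^{-d-j}$ if and only if for every functional $\varphi:M\to\mathbb{F}_q$ there is $m\in\mathbb{Z}^d$ with $\deg m=j$ and $\varphi|_{V_m(M)}=0$.
\end{proposition}

\begin{proof}
Let $\Lambda=M^*$. Since $N$ takes values in $\{0\}\cup q^{\mathbb{Z}}$, we have $\mu(\Lambda)\le q^{-d-j}$ if and only if for each $v$ some $u\in\Lambda$ has $N(v-u)\le q^{-d-j}$. We claim that $\{N\le q^{-d-j}\}$ is the union of the boxes $B_m$ with $\deg m=j$. If $z\in B_m$, then $N(z)\le q^{-\deg m-d}$. Conversely, let $N(z)\le q^{-d-j}$. There are integers $n_i\ge\deg z_i$ with $\sum n_i=-d-j$: if no coordinate vanishes, start from $n_i=\deg z_i$ and increase $n_1$; if $z_i=0$, then $n_i$ can be chosen freely. Then $z\in B_m$ for $m_i=-n_i-1$, and $\deg m=j$. So $\mu(\Lambda)\le q^{-d-j}$ if and only if every $v$ lies in $\Lambda+B_m$ for some $m$ of degree $j$, and Lemma~\ref{lem:dual} translates this into the stated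 condition.
\end{proof}

The criterion is easier to satisfy when the spaces $V_m$ are small. The next lemma says how small they can be.

\begin{lemma}[Riemann--Roch]\label{lem:RR}
Let $M\in\mathcal{L}_d$ and $m\in\mathbb{Z}^d$. Then
\[
\dim V_m-\dim K^d/(M+C_m)=\deg m .
\]
Moreover:
\begin{enumerate}
\item[(a)] $\dim V_{m'}/V_m\le\deg m'-\deg m$ for $m\le m'$;
\item[(b)] if $M+C_m=K^d$, then $V_{m+re_i+r'e_{k}}=V_{m+re_i}+V_{m+r'e_{k}}$ for $i\ne k$ and $r,r'\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a compact open subspace $C\subset K^d$ let $\chi(C)=\dim(M\cap C)-\dim K^d/(M+C)$; the second dimension is finite since $K^d/M$ is compact and $C$ is open. For $C\subset C'$ the sequence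
\[
0\to M\cap C\to M\cap C'\to C'/C\to K^d/(M+C)\to K^d/(M+C')\to0
\]
is exact: the kernel at $C'/C$ is $(C'\cap(M+C))/C=((M\cap C')+C)/C$, and the kernel at the fourth term is $(M+C')/(M+C)$, the image of $C'/C$. Hence $\chi(C')-\chi(C)=\dim C'/C=\log_q(\mathrm{vol}\,C'/\mathrm{vol}\,C)$. Comparing two arbitrary compact open subspaces with their sum, we see that $\chi(C)-\log_q\mathrm{vol}\,C$ does not depend on $C$. For $M=gR^d$ and $C=g\mathfrak{p}^d$ we have $K^d=M\oplus C$, so $\chi(C)=0$, and $\mathrm{vol}\,C=\mathrm{vol}\,\mathfrak{p}^d$ because $|\det g|=1$. Since $\mathrm{vol}\,C_m=q^{\deg m}\,\mathrm{vol}\,\mathfrak{p}^d$, we get $\chi(C_m)=\deg m$.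

(a) $V_{m'}/V_m$ embeds in $C_{m'}/C_m$. (b) If $M+C_m=K^d$, then $M+C_{m'}=K^d$ and $\dim V_{m'}=\deg m'$ for all $m'\ge m$. The two summands intersect in $V_m$ because $i\ne k$, so their sum has dimension $(\deg m+r)+(\deg m+r')-\deg m$, which is the dimension of the left side.
\end{proof}

\section{Boxes of degree zero and one}\label{sec:low}

By Lemma~\ref{lem:RR}, $\dim V_m\ge\deg m$. So a box of degree $0$ may contain no nonzero lattice vector, whereas a box of degree $1$ always contains one. The first fact leads to the upper bound $q^{-d}$. The second explains why improving the bound is a real constraint: by Proposition~\ref{prop:crit} and (M1), given the upper bound, $\mu(M^*)=q^{-d}$ holds exactly when one functional is nonzero on all spaces $V_m$ of degree $1$ simultaneously. We first prove the two known facts quoted in the introduction.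

\begin{proposition}\label{prop:upper}
For every $M\in\mathcal{L}_d$ there is $m$ with $\deg m=0$ and $V_m(M)=0$. Hence $\mu(\Lambda)\le q^{-d}$ for all $\Lambda\in\mathcal{L}_d$.
\end{proposition}

\begin{proof}
Since $M$ is discrete, $V_m=0$ for some $m$, and $V_m=0$ forces $\deg m\le0$ by Lemma~\ref{lem:RR}. Raising coordinates one at a time while this is possible, we reach $m$ with $V_m=0$ and $V_{m+e_i}\neq0$ for all $i$. Pick a nonzero $w^{(i)}\in V_{m+e_i}$. It does not lie in $C_m$, so $|w^{(i)}_i|=q^{m_i}$ and $|w^{(i)}_k|<q^{m_k}$ for $k\ne i$. If $w$ is the matrix with columns $w^{(i)}$, then $x^{-m}w$ is an invertible diagonal matrix modulo $\mathfrak{p}$, so $|\det w|=q^{\deg m}$. On the other hand $w=g\gamma$, where $M=gR^d$ and $\gamma$ has entries in $R$ and nonzero determinant, so $|\det w|\ge1$. Thus $\deg m=0$. Every functional vanishes on $V_m=0$, and Proposition~\ref{prop:crit} with $j=0$ gives the bound.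
\end{proof}

\begin{proposition}\label{prop:two}
$\mathcal{S}_2=\{q^{-2}\}$.
\end{proposition}

\begin{proof}
Let $M\in\mathcal{L}_2$ and $U_t=V_{(t,1-t)}(M)\ne0$ for $t\in\mathbb{Z}$; thus $w\in M$ lies in $U_t$ if and only if $\deg w_1<t\le-\deg w_2$. We need a functional that is nonzero on every $U_t$. Fix $t_1\in\mathbb{Z}$. Given $t_k$, choose a nonzero $w^{(k)}\in U_{t_k}$; it lies in $U_t$ for $t_k\le t\le-\deg w^{(k)}_2$. Stop if $w_2^{(k)}=0$, and otherwise put $t_{k+1}=1-\deg w^{(k)}_2>t_k$. Every $U_t$ with $t\ge t_1$ contains some $w^{(k)}$. Since $\deg w_2^{(k+1)}\le-t_{k+1}<\deg w_2^{(k)}$, the second coordinates have distinct degrees, so the vectors $w^{(k)}$ are linearly independent and some functional equals $1$ on all of them. Thus the set $\Phi(t_1)$ of functionals that are nonzero on all $U_t$, $t\ge t_1$, is nonempty. It is closed in the compact space $\mathrm{Hom}(M,\mathbb{F}_q)\subset\mathbb{F}_q^M$, because each $U_t$ is finite, and it shrinks as $t_1\to-\infty$. A functional in $\bigcap_{t_1}\Phi(t_1)$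 shows $\mu(M^*)>q^{-3}$, and Proposition~\ref{prop:upper} and (M1) give $\mu(M^*)=q^{-2}$.
\end{proof}

The proof uses that the boxes of degree $1$ form a sequence, along which one can pick independent representatives. With more coordinates the spaces $V_m$ can be linearly dependent. The most economical obstruction is a plane $P\subset M$ all of whose $q+1$ lines occur as spaces $V_m$ of degree $1$: a functional on a plane has a kernel of dimension at least one, so it kills one of these lines.

\begin{example}\label{ex:q2}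
Let $q=2$, $d=3$, and let $M\in\mathcal{L}_3$ have the basis
\[
\epsilon_1=(1,0,1),\qquad\epsilon_2=(0,1,1),\qquad f=(x^{-1},\,x^{-1},\,1+x^{-1}).
\]
Modulo $\mathfrak{p}$ these vectors are independent over $\mathbb{F}_2$, so the basis matrix lies in $\mathrm{GL}_3(\mathcal{O})$, and the vectors of $M$ of norm at most $1$ are
\[
a\epsilon_1+b\epsilon_2+cf=(a+cx^{-1},\ b+cx^{-1},\ a+b+c+cx^{-1}),\qquad a,b,c\in\mathbb{F}_2 .
\]
The box $C_{(-1,1,1)}$ has degree $1$ and requires $\|w\|\le1$ and $|w_1|<2^{-1}$, that is $a=c=0$. So $V_{(-1,1,1)}=\{0,\epsilon_2\}$. In $C_{(1,-1,1)}$ we need $b=c=0$, which gives $\{0,\epsilon_1\}$, and in $C_{(1,1,-1)}$ we need $c=0$, $a=b$, which gives $\{0,\epsilon_1+\epsilon_2\}$. For any functional $\varphi$, one of $\varphi(\epsilon_1)$, $\varphi(\epsilon_2)$, $\varphi(\epsilon_1)+\varphi(\epsilon_2)$ is zero in $\mathbb{F}_2$. Hence $\mu(M^*)\le2^{-4}<2^{-3}$.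
\end{example}

In general we use one coordinate for each line of the plane, which is where $d\ge q+1$ enters.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose nonzero linear forms $\ell_1,\dots,\ell_d$ on $\mathbb{F}_q^2$ such that each of the $q+1$ lines of $\mathbb{F}_q^2$ is the kernel of some $\ell_i$. Let $\epsilon_1,\epsilon_2\in\mathbb{F}_q^d$ have $i$-th coordinates $\ell_i(1,0)$ and $\ell_i(0,1)$, so that $a\epsilon_1+b\epsilon_2=(\ell_i(a,b))_i$. These vectors are independent, since two of the forms have different kernels and thus no common nonzero zero. Complete them by $p_3,\dots,p_d$ to a basis of $\mathbb{F}_q^d$, put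
\[
f_n=p_n+x^{-(n-2)}(1,\dots,1)\qquad(3\le n\le d),
\]
let $g$ be the matrix with columns $\epsilon_1,\epsilon_2,f_3,\dots,f_d$, and let $M=gR^d$. The reduction of $g$ modulo $\mathfrak{p}$ is invertible, so $g\in\mathrm{GL}_d(\mathcal{O})$ and $M\in\mathcal{L}_d$.

Let $m^{(i)}$ have $i$-th entry $-(d-2)$ and all other entries $1$; its degree is $1$. If $w\in V_{m^{(i)}}$, then $\|w\|\le1$, and since $g$ preserves the norm, $w=a\epsilon_1+b\epsilon_2+\sum_nc_nf_n$ with $a,b,c_n\in\mathbb{F}_q$. Its $i$-th coordinate is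
\[
w_i=\Big(\ell_i(a,b)+\sum_{n=3}^dc_np_{n,i}\Big)+\sum_{n=3}^dc_nx^{-(n-2)} .
\]
The condition $|w_i|<q^{-(d-2)}$ says that the coefficients of $x^0,x^{-1},\dots,x^{-(d-2)}$ vanish, so $c_3=\dots=c_d=0$ and then $\ell_i(a,b)=0$. Hence $V_{m^{(i)}}\subset\{a\epsilon_1+b\epsilon_2:\ell_i(a,b)=0\}$.

For a functional $\varphi$ on $M$, the form $(a,b)\mapsto\varphi(a\epsilon_1+b\epsilon_2)$ vanishes on some line, which is $\ker\ell_i$ for some $i$. So $\varphi$ vanishes on $V_{m^{(i)}}$. Proposition~\ref{prop:crit} with $j=1$ gives $\mu(\Lambda)\le q^{-d-1}$ for $\Lambda=M^*=g^{-T}R^d$.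
\end{proof}

The terms $x^{-(n-2)}(1,\dots,1)$ are essential. Without them $g\in\mathrm{GL}_d(\mathbb{F}_q)$ and $M=R^d$, and $V_{m^{(i)}}$ is the hyperplane $w_i=0$ of $\mathbb{F}_q^d$; with them $V_{m^{(i)}}$ is cut down to the dimension $1$ allowed by Lemma~\ref{lem:RR}.

\section{Lattices with a functional}\label{sec:space}

To reach dimension three for all $q$, and boxes of arbitrary degree $j$, we give up explicit configurations and study the space of all pairs consisting of a lattice and a functional.

\subsection{The spaces $X_d$ and $Y_d$}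
Let $G=\mathrm{SL}_d(K)$, $\Gamma=\mathrm{SL}_d(R)$, and let $G_0=\mathrm{SL}_d(\mathcal{O})$, a compact open subgroup. The group $\Gamma$ is discrete, and $g\Gamma\mapsto gR^d$ identifies $X_d=G/\Gamma$ with the set of lattices that have a basis of determinant $1$. If $\Lambda=gR^d\in\mathcal{L}_d$, then $\mathrm{diag}((\det g)^{-1},1,\dots,1)$ carries $\Lambda$ into $X_d$ without changing $\mu$, by (M2). Let
\[
D=\{x^\lambda:\lambda\in\mathbb{Z}^d,\ \deg\lambda=0\}\subset G .
\]
It permutes the boxes of each degree transitively.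

Let $T=\mathrm{Hom}(R^d,\mathbb{F}_q)$ with the topology of pointwise convergence; it is compact and metrizable. Let $Y_d$ be the set of pairs $(M,\varphi)$ with $M\in X_d$ and $\varphi\in\mathrm{Hom}(M,\mathbb{F}_q)$. The map $(g,\tau)\mapsto(gR^d,\tau\circ g^{-1})$ identifies $Y_d$ with the quotient of $G\times T$ by the action $(g,\tau)\gamma=(g\gamma,\tau\circ\gamma)$ of $\Gamma$, and we give $Y_d$ the quotient topology. Since $\Gamma$ is discrete, $G\to X_d$ has continuous local sections, and over the domain $U$ of a section the projection $\pi:Y_d\to X_d$ is the projection $U\times T\to U$. Therefore $Y_d$ is locally compact and second countable, and, $T$ being compact, $\pi$ is proper and closed. The group $G$ acts on $Y_d$ by $g(M,\varphi)=(gM,\varphi\circ g^{-1})$. For $j\ge0$ let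
\[
Z_j=\{(M,\varphi)\in Y_d:\ \varphi|_{V_m(M)}\ne0\text{ for all }m\text{ with }\deg m=j\}.
\]
By Proposition~\ref{prop:crit}, $\mu(M^*)\le q^{-d-j}$ if and only if $M\notin\pi(Z_j)$.

\begin{lemma}\label{lem:open}
The set $Z_j$ is closed and $D$-invariant. The set $O_j=\{\Lambda\in X_d:\mu(\Lambda)\le q^{-d-j}\}$ is open and $D$-invariant.
\end{lemma}

\begin{proof}
Invariance of $Z_j$ follows from $V_{m+\lambda}(x^\lambda M)=x^\lambda V_m(M)$, and invariance of $O_j$ from (M2). Let $(M_0,\varphi_0)\notin Z_j$ be the image of $(g_0,\tau_0)$, and let $\varphi_0$ vanish on $V_m(M_0)$ with $\deg m=j$. The pairs $(gg_0,\tau)$, with $g$ in the open subgroup $x^mG_0x^{-m}$ and $\tau=\tau_0$ on the finite set $g_0^{-1}V_m(M_0)$, form an open set, and its image in $Y_d$ is open. Such $g$ satisfy $gC_m=C_m$, so $V_m(gM_0)=gV_m(M_0)$, and $\tau\circ g_0^{-1}g^{-1}$ vanishes on this space. So the complement of $Z_j$ is open. Since $\pi$ is closed, the complement of $\pi(Z_j)$ is open, and $O_j$ is its image under the homeomorphism $M\mapsto M^*$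 induced by $g\mapsto g^{-T}$.
\end{proof}

\subsection{The invariant probability measure}
The group $G$ is unimodular and $\Gamma$ is discrete, so $X_d$ carries a $G$-invariant Radon measure, the Haar measure, for which $G\to X_d$ is locally measure preserving. It is a standard fact that this measure is finite. We need slightly more, namely that $\dim V_m$ is integrable, and the computation gives both.

\begin{lemma}\label{lem:red}
Every $M\in X_d$ equals $gx^\lambda R^d$ for some $g\in G_0$ and $\lambda\in\mathbb{Z}^d$ with $\deg\lambda=0$.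
\end{lemma}

\begin{proof}
For every $R$-basis $b_1,\dots,b_d$ of $M$ we have $\det(b_i)\in\mathbb{F}_q^\times$, hence $\prod\|b_i\|\ge1$ by the ultrametric inequality. Choose a basis that minimizes this product, and let $\|b_i\|=q^{\lambda_i}$. Suppose that the reductions of the vectors $x^{-\lambda_i}b_i$ modulo $\mathfrak{p}$ satisfy a relation with coefficients $c_i\in\mathbb{F}_q$, not all zero. Among the indices with $c_i\ne0$ take $i$ with $\lambda_i$ maximal, and let $b_i'=\sum_{c_n\ne0}c_nx^{\lambda_i-\lambda_n}b_n$. The coefficients lie in $R$ and that of $b_i$ is a unit, so replacing $b_i$ by $b_i'$ gives a basis; and $\|b_i'\|=q^{\lambda_i}\|\sum c_nx^{-\lambda_n}b_n\|<q^{\lambda_i}$, contradicting minimality. So the matrix $g$ with columns $x^{-\lambda_i}b_i$ lies in $\mathrm{GL}_d(\mathcal{O})$. From $x^{\deg\lambda}\det g=\det(b_i)\in\mathbb{F}_q^\times$ and $|\det g|=1$ we get $\deg\lambda=0$, and scaling $b_1$ by a constant makes $\det g=1$.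
\end{proof}

\begin{lemma}\label{lem:finite}
Haar measure on $X_d$ is finite. If $\omega$ is its normalization to a probability measure, then $\int\dim V_m(M)\,d\omega(M)<\infty$ for all $m\in\mathbb{Z}^d$.
\end{lemma}

\begin{proof}
Let $\deg\lambda=0$, $M_\lambda=x^\lambda R^d$, and $r=\max\lambda_n-\min\lambda_n$. The map $G_0\to G_0M_\lambda$ is locally measure preserving and its fibers are cosets of the stabilizer $S=G_0\cap x^\lambda\Gamma x^{-\lambda}$, so the orbit has mass $\mathrm{vol}(G_0)/|S|$. Choose $i\ne k$ with $\lambda_i$ minimal and $\lambda_k$ maximal. For $p\in R$ with $\deg p\le r$ the matrix $x^\lambda(1+pE_{ik})x^{-\lambda}=1+x^{-r}pE_{ik}$ lies in $S$, so $|S|\ge q^{r+1}$. Since $\min\lambda_n\le0\le\max\lambda_n$, all $|\lambda_n|\le r$, so at most $(2r+1)^{d-1}$ vectors $\lambda$ have a given $r$. As $G_0$ preserves $C_0$, on the orbit $\dim V_0=\dim(M_\lambda\cap\mathfrak{p}^d)=\sum_n\max(0,-\lambda_n)\le dr$. The orbits cover $X_d$ by Lemma~\ref{lem:red}, and $\sum_r(2r+1)^{d-1}(1+dr)q^{-r-1}<\infty$,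 so both $1$ and $\dim V_0$ are integrable. Finally, if $n\ge0$ and $n\ge m_i$ for all $i$, then $\dim V_m\le\dim V_{(n,\dots,n)}\le\dim V_0+dn$ by Lemma~\ref{lem:RR}(a).
\end{proof}

Two tail estimates will be used for $d=3$. For $\deg m=n$ let
\[
p_n=\omega\{M\in X_3:M+C_m\ne K^3\}.
\]
This depends only on $n$, because $x^\lambda(M+C_m)=x^\lambda M+C_{m+\lambda}$ and $\omega$ is $D$-invariant. It is nonincreasing in $n$. For each $M$ we have $M+C_{(n,n,n)}=K^3$ for large $n$ and $V_{(-c,-c,-c)}(M)=0$ for large $c$, by compactness of $K^3/M$ and discreteness of $M$. Hence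
\begin{equation}\label{eq:tails}
p_n\to0\quad(n\to\infty),\qquad\omega\{M:V_{(-c,-c,-c)}(M)=0\}\to1\quad(c\to\infty).
\end{equation}

\section{Small values in dimension three}\label{sec:small}

In this section and the next, $d=3$, $X=X_3$, $Y=Y_3$.

\begin{proposition}\label{prop:main}
For every $j\ge1$ there is $M\in X$ with $\mu(M^*)\le q^{-3-j}$.
\end{proposition}

If this fails, then $Z_j$ maps onto $X$. We then have a closed $D$-invariant set lying over all of $X$, and we play two facts against each other. First, $Z_j$ is far from invariant under the shears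
\[
u(\alpha,\beta)=1+\alpha E_{12}+\beta E_{13},\qquad u(\alpha,\beta)w=(w_1+\alpha w_2+\beta w_3,\ w_2,\ w_3):
\]
membership of $u(\alpha,\beta)y$ in $Z_j$ forbids a block of digits of $\alpha$ (Lemma~\ref{lem:forbid}). Second, every $D$-invariant measure on $Y$ that projects to $\omega$ behaves, on average over scales, as if it were invariant under shears (Proposition~\ref{prop:entropy}). The shears form an abelian group, $u(\alpha,\beta)u(\alpha',\beta')=u(\alpha+\alpha',\beta+\beta')$, and
\begin{equation}\label{eq:conj}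
x^\lambda u(\alpha,\beta)x^{-\lambda}=u(x^{\lambda_1-\lambda_2}\alpha,\ x^{\lambda_1-\lambda_3}\beta).
\end{equation}
Since $w\in C_m$ means $|w_i|\le q^{m_i-1}$,
\begin{equation}\label{eq:preserve}
u(\alpha,\beta)C_m=C_m\quad\text{whenever}\quad|\alpha|\le q^{m_1-m_2}\text{ and }|\beta|\le q^{m_1-m_3}.
\end{equation}
For $\alpha\in K$ we call the coefficient $\alpha_i$ of $x^{-i}$ the digit of index $i$, and write $\alpha=\alpha_{\le i}+\alpha_{>i}$, where $\alpha_{>i}\in x^{-i}\mathfrak{p}$ collects the digits of index greater than $i$.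

\subsection{A forbidden block of digits}
By Lemma~\ref{lem:dual}, a functional on $M$ is a coset $v+M^*$, and $(M,\varphi)\notin Z_j$ as soon as the coset meets a box $B_m$ of degree $j$. On cosets, $u(\alpha,\beta)$ acts by the inverse transpose, $z\mapsto(z_1,z_2-\alpha z_1,z_3-\beta z_1)$. If the coset has a point $z$ with dominant first coordinate, then $\alpha\approx z_2/z_1$ makes the second coordinate small, and with it the product of the coordinates.

\begin{lemma}\label{lem:forbid}
Let $j,c\ge1$ and $L=3c+1+j$. Let $M'\in X$ satisfy $V_{(-c,-c,-c)}(M')=0$, and let $\psi$ be a functional on $V_{(L,L,L)}(M')$. There is $\gamma\in\mathbb{F}_q^L$ such that $u(\alpha,\beta)(M',\varphi')\notin Z_j$ for every functional $\varphi'$ on $M'$ extending $\psi$ and all $\alpha,\beta\in\mathfrak{p}$ with $(\alpha_1,\dots,\alpha_L)=\gamma$.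
\end{lemma}

\begin{proof}
Let $\Lambda'=M'^*$. Extend $\psi$ to $M'$ and write the extension as $\langle v^*,\cdot\rangle$. Every functional vanishes on $V_{(-c,-c,-c)}(M')=0$, so Lemma~\ref{lem:dual}(b) gives $K^3=\Lambda'+B_{(-c,-c,-c)}$, and $B_{(-c,-c,-c)}$ is the ball $\|v\|\le q^{c-1}$. Decomposing $(x^c,0,0)-v^*$ accordingly, we find $z^*\in v^*+\Lambda'$ with $\|z^*-(x^c,0,0)\|\le q^{c-1}$. Thus $|z_1^*|=q^c$ and $|z_2^*|,|z_3^*|\le q^{c-1}$. Let $\xi=z_2^*/z_1^*\in\mathfrak{p}$ and $\gamma=(\xi_1,\dots,\xi_L)$. These choices depend only on $M'$ and $\psi$.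

Let $\varphi'=\langle v,\cdot\rangle$ extend $\psi$. Then $\langle v-z^*,\cdot\rangle$ vanishes on $V_{(L,L,L)}(M')$, so $v-z^*\in\Lambda'+B_{(L,L,L)}$, and $\varphi'=\langle z,\cdot\rangle$ on $M'$ with $z=z^*+e$, $\|e\|\le q^{-L-1}$. With $u=u(\alpha,\beta)$, the functional $\varphi'\circ u^{-1}$ on $uM'$ is $\langle z',\cdot\rangle$, where $z'=(z_1,z_2-\alpha z_1,z_3-\beta z_1)$. Here $|z_1'|=q^c$, and $|z'_3|\le q^{c-1}$ because $|\beta|\le q^{-1}$. If the first $L$ digits of $\alpha$ are $\gamma$, then $|\xi-\alpha|\le q^{-L-1}$ and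
\[
z_2'=e_2-\alpha e_1+z_1^*(\xi-\alpha),\qquad|z_2'|\le q^{c-L-1},
\]
where $e_1,e_2$ here denote coordinates of $e$. So $z'\in B_m$ for $m=(-c-1,\,L-c,\,-c)$, and $\deg m=L-3c-1=j$. Hence $\varphi'\circ u^{-1}$ vanishes on $V_m(uM')$.
\end{proof}

\subsection{Conditional entropy}
All random variables take values in standard Borel spaces, so regular conditional laws exist. Entropies are in base $q$: $H(p)=-\sum_yp(y)\log_qp(y)$ for a probability vector $p$. Let $\xi$ take countably many values, let $P_\eta$ be the conditional law of $\xi$ given $\eta$, and let $E$ be an event determined by $\eta$. Put $H_E(\xi\mid\eta)=\mathbb{E}[1_EH(P_\eta)]$, and omit $E$ if it is the whole space. We use the following textbook facts; each holds for $H_E$, as one sees by conditioning on $E$.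
\begin{enumerate}
\item[(H1)] \emph{Counting.} If, given $\eta$, $\xi$ takes at most $q^{f(\eta)}$ values, then $H_E(\xi\mid\eta)\le\mathbb{E}[1_Ef(\eta)]$, with equality if $P_\eta$ is uniform on $q^{f(\eta)}$ values.
\item[(H2)] \emph{Chain rule.} $H(\xi,\xi'\mid\eta)=H(\xi\mid\eta)+H(\xi'\mid\xi,\eta)$.
\item[(H3)] \emph{Conditioning.} $H(\xi\mid\eta,\eta')\le H(\xi\mid\eta)$, with equality if $\eta'$ is independent of $(\xi,\eta)$. With (H2), $H(\xi,\xi'\mid\eta)\le H(\xi\mid\eta)+H(\xi'\mid\eta)$.
\item[(H4)] \emph{Relabeling.} If $\eta$ and $\eta'$ are measurable functions of each other, and so are $(\xi,\eta)$ and $(\xi',\eta')$, then $H(\xi\mid\eta)=H(\xi'\mid\eta')$.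
\item[(H5)] \emph{Continuity.} If, given $\eta$, $\xi$ takes at most $q^L$ values with $L$ constant, then $H(\xi\mid\eta,\zeta_1,\dots,\zeta_t)\to H(\xi\mid\eta,\zeta_1,\zeta_2,\dots)$. Indeed, relabel $\xi$ by $\{1,\dots,q^L\}$; the conditional probabilities converge almost surely by L\'evy's martingale convergence theorem, and $H$ is continuous and bounded on the simplex.
\end{enumerate}
We apply this to restrictions $\varphi|_W$, where $(M,\varphi)$ is a random point of $Y$ and $W\subset M$ is a random finite subspace. Patching countably many local sections gives a Borel section $\sigma:X\to G$, and we record $\varphi|_W$ as the function $\varphi\circ\sigma(M)$ on the finite set $\sigma(M)^{-1}W\subset R^3$; such functions form a countable set. The lattice is always part of the conditioning, so by (H4) the choice of $\sigma$ is irrelevant. A functional on $W$ has $q^{\dim W'/W}$ extensions to $W'\supset W$; this is how (H1) is used.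

\subsection{Guessing the digits of a shear}\label{ss:game}
Let $\nu$ be a $D$-invariant probability measure on $Y$ with $\pi_*\nu=\omega$, and let $L\ge1$. Let $(M,\varphi)$ have law $\nu$, and let $\alpha,\beta$ be Haar distributed in $\mathfrak{p}$, with $(M,\varphi)$, $\alpha$, $\beta$ independent; thus all digits of index $i\geq1$ are independent and uniform in $\mathbb{F}_q$. Put
\[
(M_0,\varphi_0)=u(\alpha,\beta)^{-1}(M,\varphi).
\]
For fixed $(\alpha,\beta)$ the law of $M_0$ is $\omega$, so \emph{$M_0$ is independent of $(\alpha,\beta)$}. This is where the hypothesis $\pi_*\nu=\omega$ matters most: the lattice $M_0$ carries no information about the shear. The functional $\varphi_0$ may carry some, and we measure how much, scale by scale. Let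
\[
W(s_2,s_3)=u(\alpha,\beta)^{-1}V_{(0,s_2,s_3)}(M)\subset M_0,\qquad\psi_r=\varphi_0|_{W(rL,rL)},
\]
and for $r\ge1$ let
\[
\eta_r=(M_0,\alpha_{\le3rL},\beta_{\le3rL},\psi_r),\qquad\eta_r^+=(\eta_r,\psi_{r+1}),\qquad\xi_r=(\alpha_i,\beta_i)_{3rL<i\le3(r+1)L},
\]
\[
\delta_r=6L-H(\xi_r\mid\eta_r^+)\ge0 .
\]
So $\delta_r$ is the entropy deficit of the next $6L$ digits for an observer who knows $M_0$, the earlier digits, and $\varphi_0$ on $W((r+1)L,(r+1)L)$. The rate of $3s$ digits for the box $C_{(0,s,s)}$ is dictated by $a=x^{(2s,-s,-s)}\in D$: by \eqref{eq:conj} it moves the digit of index $3s+1$ to index $1$, and it maps $C_{(0,s+L,s+L)}$ onto $C_{(2s,L,L)}$, which contains the box $C_{(L,L,L)}$ of Lemma~\ref{lem:forbid}.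

It is convenient to undo the known part of the shear. For $s=rL$ let $u_\le=u(\alpha_{\le3s},\beta_{\le3s})$, $u_>=u(\alpha_{>3s},\beta_{>3s})$ and
\[
(M_{(s)},\varphi_{(s)})=u_\le(M_0,\varphi_0)=u_>^{-1}(M,\varphi).
\]
The second expression shows that this pair is independent of $(\alpha_{\le3s},\beta_{\le3s})$ and that $M_{(s)}$ has law $\omega$. For $s_2,s_3\le3s+1$ the shear $u_>$ preserves $C_{(0,s_2,s_3)}$ by \eqref{eq:preserve}, hence
\begin{equation}\label{eq:W}
W(s_2,s_3)=u_\le^{-1}V_{(0,s_2,s_3)}(M_{(s)}),\qquad\varphi_0=\varphi_{(s)}\circ u_\le .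
\end{equation}
This applies to $s_2,s_3\le s+L\le2s$. In particular the domains of $\psi_r$ and $\psi_{r+1}$ are determined by $M_0$ and the digits of index at most $3s$.

\begin{proposition}\label{prop:entropy}
For every $D$-invariant probability measure $\nu$ on $Y_3$ with $\pi_*\nu=\omega$ and every $L\ge1$,
\[
\lim_{t\to\infty}\frac1t\sum_{r=1}^{t-1}\delta_r=0 .
\]
\end{proposition}

If $\nu$ is invariant under all shears, for example if $\varphi=0$ almost surely or if $\varphi$ is uniform in $\mathrm{Hom}(M,\mathbb{F}_q)$ given $M$, then the pair $(M_0,\varphi_0)$ is independent of $(\alpha,\beta)$, so $\xi_r$ is independent of $\eta_r^+$ and $\delta_r=0$. The proposition recovers this on average from $D$-invariance alone. We prove it in Section~\ref{sec:entropy}.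

\begin{proof}[Proof of Proposition~\ref{prop:main}, assuming Proposition~\ref{prop:entropy}]
Suppose that $\mu(M^*)>q^{-3-j}$ for all $M\in X$. Then $Z=Z_j$ satisfies $\pi(Z)=X$.

\emph{Step 1: an invariant measure on $Z$.} Recall that the dual of $C_0(Z)$, the real continuous functions vanishing at infinity, is the space of finite signed Borel measures with the total variation norm. Let $\mathcal{P}$ be the set of probability measures on $Z$ that project to $\omega$. Since $Z$ is closed, $\pi|_Z$ is proper; it is also onto, so $f\mapsto f\circ\pi$ embeds $C_0(X)$ isometrically in $C_0(Z)$. By the Hahn--Banach theorem, $f\circ\pi\mapsto\int f\,d\omega$ extends to a signed measure on $Z$ of total variation $1$. It projects to $\omega$, so its total mass is $1$; a signed measure whose mass equals its total variation is positive. So $\mathcal{P}\ne\emptyset$. The set $\mathcal{P}$ is convex, and it is cut out of the unit ball of $C_0(Z)^*$ by the weak-$*$ closed conditions $\int f\,d\rho\ge0$ for $f\ge0$ and $\int f\circ\pi\,d\rho=\int f\,d\omega$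 for $f\in C_0(X)$; so it is weak-$*$ compact. The abelian group $D$ preserves $Z$ and $\omega$, hence acts on $\mathcal{P}$ by continuous affine maps. The Markov--Kakutani theorem, which gives a common fixed point for commuting continuous affine self-maps of a nonempty compact convex set, yields a $D$-invariant $\nu\in\mathcal{P}$.

\emph{Step 2: a uniform deficit.} By \eqref{eq:tails} choose $c\ge1$ with $\omega\{M:V_{(-c,-c,-c)}(M)=0\}\ge\frac12$. Let $L=3c+1+j$, and use the notation of Section~\ref{ss:game} for this $\nu$ and $L$. We claim that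
\[
\delta_r\ge\kappa:=\tfrac12\big(L-\log_q(q^L-1)\big)>0\qquad\text{for all }r\ge1 .
\]
Let $s=rL$, $a=x^{(2s,-s,-s)}$, $(M',\varphi')=a(M_{(s)},\varphi_{(s)})$, and let $\tilde\alpha=x^{3s}\alpha_{>3s}$, $\tilde\beta=x^{3s}\beta_{>3s}\in\mathfrak{p}$. The first $L$ digits of $\tilde\alpha$ form the block $\xi'=(\alpha_{3s+1},\dots,\alpha_{3s+L})$. By \eqref{eq:conj},
\[
u(\tilde\alpha,\tilde\beta)(M',\varphi')=au_>(M_{(s)},\varphi_{(s)})=a(M,\varphi),
\]
and this point lies in $Z$ almost surely, since $\nu(Z)=1$ and $aZ=Z$. Since $L\le2s$,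
\[
V_{(L,L,L)}(M')=aV_{(L-2s,\,s+L,\,s+L)}(M_{(s)})\subset aV_{(0,\,s+L,\,s+L)}(M_{(s)}),
\]
so by \eqref{eq:W} both $M'$ and $\psi=\varphi'|_{V_{(L,L,L)}(M')}$ are functions of $\eta_r^+$. The event $E=\{V_{(-c,-c,-c)}(M')=0\}$ is determined by $\eta_r^+$ and has probability at least $\frac12$, since $M'$ has law $\omega$.

For almost every value of $\eta_r^+$, the conditional probability given this value is concentrated on the outcomes where $\eta_r^+$ has this value and $a(M,\varphi)\in Z$. If the value lies in $E$, let $\gamma$ be given by Lemma~\ref{lem:forbid} for the corresponding $M'$ and $\psi$. On those outcomes $\xi'\ne\gamma$, so $\xi'$ takes at most $q^L-1$ values. By (H1), $H(\xi'\mid\eta_r^+)\le L-\mathbb{P}(E)\big(L-\log_q(q^L-1)\big)\le L-\kappa$. The other $5L$ digits in $\xi_r$ contribute at most $5L$, by (H3) and (H1). So $H(\xi_r\mid\eta_r^+)\le6L-\kappa$, which is the claim.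

The claim contradicts Proposition~\ref{prop:entropy}.
\end{proof}

\section{Entropy of boxes}\label{sec:entropy}

We prove Proposition~\ref{prop:entropy}. Fix $\nu$ and $L$.

\subsection{The entropy function}
For a probability measure $\rho$ on $Y$ with $\pi_*\rho=\omega$ and $(M,\varphi)$ of law $\rho$, let
\[
F_\rho(m)=H\big(\varphi|_{V_m(M)}\mid M\big)\le\int\dim V_m\,d\omega<\infty ,
\]
where we used (H1) and Lemma~\ref{lem:finite}. For $m\le m'$, the chain rule, (H1) and Lemma~\ref{lem:RR}(a) give
\begin{equation}\label{eq:incr}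
F_\rho(m')-F_\rho(m)=H\big(\varphi|_{V_{m'}}\mid\varphi|_{V_m},M\big)\in[0,\deg m'-\deg m].
\end{equation}
If $g\in G$ and $gC_m=C_{m'}$, then $V_{m'}(gM)=gV_m(M)$, so (H4) gives
\begin{equation}\label{eq:transport}
F_{g_*\rho}(m')=F_\rho(m).
\end{equation}
For $g\in D$ and $\rho=\nu$ this shows that $F_\nu(m)$ depends only on $\deg m$; write $F_\nu(m)=F(\deg m)$. By \eqref{eq:incr}, $0\le F(n+1)-F(n)\le1$, so
\[
h=\liminf_{n\to\infty}F(n)/n\in[0,1].
\]
In the two examples after Proposition~\ref{prop:entropy}, $h=0$ for $\varphi=0$, and $h=1$ for uniform $\varphi$, since then $F(\deg m)=\int\dim V_m\,d\omega\ge\deg m$.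

The pair $(M_{(s)},\varphi_{(s)})$ does not have law $\nu$ but a blurred version of it. For $i_2,i_3\in\mathbb{Z}$ let $\nu^{[i_2,i_3]}$ be the law of $u(\alpha,\beta)^{-1}(M,\varphi)$, where $(M,\varphi)$ has law $\nu$ and $(\alpha,\beta)$ is independent of it and Haar distributed in $x^{-i_2}\mathfrak{p}\times x^{-i_3}\mathfrak{p}$. It projects to $\omega$. For $\iota\in\{2,3\}$ define
\[
J_\iota(m;i_2,i_3)=F_{\nu^{[i_2,i_3]}}(m+Le_\iota)-F_{\nu^{[i_2,i_3]}}(m)\in[0,L].
\]

\subsection{Counting in two ways}
Use the notation of Section~\ref{ss:game}. For $t\ge1$ let $\Theta_t=(\alpha_{\le3tL},\beta_{\le3tL},\psi_t)$, so that $\eta_t=(M_0,\Theta_t)$. We bound $H(\Theta_t\mid M_0)$ from below by revealing the digits first, and from above by revealing the data scale by scale.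

Since the digits are uniform and independent of $M_0$, (H2), (H1) and (H3) give $H(\Theta_t\mid M_0)\ge6tL+H(\psi_t\mid M_0,\alpha,\beta)$. Given $(\alpha,\beta)$, the shear $u(\alpha,\beta)$ identifies $M_0$ with $M$ and $\psi_t$ with $\varphi|_{V_{(0,tL,tL)}(M)}$. By (H4) and the independence of $(\alpha,\beta)$ from $(M,\varphi)$,
\[
H(\Theta_t\mid M_0)\ge6tL+F(2tL).
\]
On the other hand, $(M_0,\Theta_{r+1})$ and $(\eta_r,\psi_{r+1},\xi_r)$ determine each other, since $\psi_r$ is the restriction of $\psi_{r+1}$ to a subspace determined by $M_0$ and the digits. The chain rule gives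
\[
H(\Theta_t\mid M_0)=H(\Theta_1\mid M_0)+\sum_{r=1}^{t-1}\big[H(\psi_{r+1}\mid\eta_r)+6L-\delta_r\big],
\]
and $H(\Theta_1\mid M_0)\le6L+c_0$ with $c_0=\int\dim V_{(0,L,L)}\,d\omega$, by (H2) and (H1). All terms are finite, the digit terms $6tL$ cancel, and we obtain
\begin{equation}\label{eq:book}
\sum_{r=1}^{t-1}\delta_r\le c_0+\sum_{r=1}^{t-1}H(\psi_{r+1}\mid\eta_r)-F(2tL).
\end{equation}

Next we split $H(\psi_{r+1}\mid\eta_r)$ into two one-directional increments. Let $s=rL$ and $V'_m=V_m(M_{(s)})$. By \eqref{eq:W} and (H4), $\eta_r$ may be replaced by $(M_{(s)},\varphi_{(s)}|_{V'_{(0,s,s)}},\alpha_{\le3s},\beta_{\le3s})$ and $\psi_{r+1}$ by $\varphi_{(s)}|_{V'_{(0,s+L,s+L)}}$. The digits are independent of $(M_{(s)},\varphi_{(s)})$ and may be dropped by (H3), and $(M_{(s)},\varphi_{(s)})$ has law $\nu^{[3s,3s]}$. On the event $M_{(s)}+C_{(0,s,s)}=K^3$, Lemma~\ref{lem:RR}(b) gives $V'_{(0,s+L,s+L)}=V'_{(0,s+L,s)}+V'_{(0,s,s+L)}$, so the functional on the left space is determined by its restrictions to the two summands, and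 subadditivity (H3) applies. The complementary event has probability $p_{2s}$, and there the conditional entropy is at most $2L$. With \eqref{eq:incr},
\begin{equation}\label{eq:split}
H(\psi_{r+1}\mid\eta_r)\le J_2\big((0,s,s);3s,3s\big)+J_3\big((0,s,s);3s,3s\big)+2Lp_{2s}.
\end{equation}

\begin{lemma}\label{lem:key}
For $\iota\in\{2,3\}$, $\ \limsup_{s\to\infty}J_\iota\big((0,s,s);3s,3s\big)\le Lh$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:entropy}, assuming Lemma~\ref{lem:key}]
By \eqref{eq:split}, Lemma~\ref{lem:key} and \eqref{eq:tails}, $\limsup_rH(\psi_{r+1}\mid\eta_r)\le2Lh$. The terms are finite, so their averages also have upper limit at most $2Lh$. By definition of $h$, $\liminf_tF(2tL)/t\ge2Lh$. Dividing \eqref{eq:book} by $t$ gives $\limsup_t\frac1t\sum_{r<t}\delta_r\le0$, and $\delta_r\ge0$.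
\end{proof}

\subsection{Comparing blurred and sharp increments}
The difficulty in Lemma~\ref{lem:key} is the direction of the inequality. The blurred increment $J_2$ is conditioned on a lattice known only up to a small shear, so it is at least the sharp increment $F(n+L)-F(n)$, and it converges to it when the blur vanishes \emph{for a fixed box}. In Lemma~\ref{lem:key} the box grows as the blur shrinks. We must therefore compare $J_2$ for a large box with $J_2$ for a box of fixed degree and arbitrarily fine blur.

The size of the blur relative to the box is measured by the \emph{margins}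
\[
I_2=i_2+m_1-m_2,\qquad I_3=i_3+m_1-m_3 .
\]
Call $(m;i_2,i_3)$ \emph{admissible} if $I_2\ge L-1$ and $I_3\ge-1$. Since $x^{-i}\mathfrak{p}=\{|\alpha|\le q^{-i-1}\}$, \eqref{eq:preserve} shows that for an admissible triple every $u(\alpha,\beta)$ with $(\alpha,\beta)\in x^{-i_2}\mathfrak{p}\times x^{-i_3}\mathfrak{p}$ preserves both $C_m$ and $C_{m+Le_2}$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] $J_2(m;i_2,i_3)$ depends only on $n=\deg m$, $I_2$ and $I_3$. Write it as $J(n;I_2,I_3)$.
\item[(b)] If $I_2'\ge I_2\ge L-1$ and $I_3'\ge I_3\ge-1$, then $J(n;I_2',I_3')\le J(n;I_2,I_3)$.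
\item[(c)] For $r\ge0$,
\[
J(n+r;I_2+r,I_3+r)\le J(n;I_2,I_3)+Lp_n,\qquad J(n+r;I_2,I_3-r)\le J(n;I_2,I_3)+Lp_n .
\]
\item[(d)] For fixed $n$, $J(n;I_2,I_3)\to F(n+L)-F(n)$ as $\min(I_2,I_3)\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a=x^\lambda\in D$. From $au^{-1}y=(aua^{-1})^{-1}ay$, the invariance of $\nu$ and \eqref{eq:conj} we get $a_*\nu^{[i_2,i_3]}=\nu^{[i_2-\lambda_1+\lambda_2,\ i_3-\lambda_1+\lambda_3]}$. By \eqref{eq:transport}, $J_2(m;i_2,i_3)=J_2(m+\lambda;i_2-\lambda_1+\lambda_2,i_3-\lambda_1+\lambda_3)$. Two triples with the same $n,I_2,I_3$ are related in this way, with $\lambda$ the difference of the two vectors $m$.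

(b) Fix an admissible $(m;i_2,i_3)$, let $i_2'\ge i_2$, $i_3'\ge i_3$, and let $(\alpha,\beta)$ be Haar distributed in $x^{-i_2}\mathfrak{p}\times x^{-i_3}\mathfrak{p}$ and independent of $(M,\varphi)$, which has law $\nu$. Put $\zeta=(\alpha_{\le i_2'},\beta_{\le i_3'})$, $u'=u(\alpha_{\le i_2'},\beta_{\le i_3'})$, $u''=u(\alpha_{>i_2'},\beta_{>i_3'})$. Then $(M'',\varphi'')=u''^{-1}(M,\varphi)$ has law $\nu^{[i_2',i_3']}$ and is independent of $\zeta$, while $(M_0,\varphi_0)=u'^{-1}(M'',\varphi'')=u(\alpha,\beta)^{-1}(M,\varphi)$ has law $\nu^{[i_2,i_3]}$. By admissibility $u'$ preserves both boxes, so given $\zeta$ it identifies $M_0$ with $M''$ and the restrictions of $\varphi_0$ to $V_m(M_0)$ and $V_{m+Le_2}(M_0)$ with the corresponding restrictions of $\varphi''$. By (H4), the equality case of (H3) and \eqref{eq:incr},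
\begin{equation}\label{eq:cond}
H\big(\varphi_0|_{V_{m+Le_2}(M_0)}\mid\varphi_0|_{V_m(M_0)},M_0,\alpha_{\le i_2'},\beta_{\le i_3'}\big)=J_2(m;i_2',i_3').
\end{equation}
Removing the digits from the conditioning turns the left side into $J_2(m;i_2,i_3)$ and does not decrease it.

(c) Fix $(i_2,i_3)$, let $(M,\varphi)$ have law $\nu^{[i_2,i_3]}$, let $k\in\{1,3\}$, and let $E$ be the event $M+C_m=K^3$; its complement $E^c$ has probability $p_n$. By \eqref{eq:incr}, $J_2(m+re_k;i_2,i_3)$ is the sum of $H_E$ and $H_{E^c}$ of $\varphi|_{V_{m+re_k+Le_2}}$ given $(\varphi|_{V_{m+re_k}},M)$. The second part is at most $Lp_n$ by (H1). On $E$ we have $V_{m+re_k+Le_2}=V_{m+re_k}+V_{m+Le_2}$ by Lemma~\ref{lem:RR}(b), which needs $k\ne2$. So the first part equals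
\[
H_E\big(\varphi|_{V_{m+Le_2}}\mid\varphi|_{V_{m+re_k}},M\big)\le H_E\big(\varphi|_{V_{m+Le_2}}\mid\varphi|_{V_m},M\big)\le J_2(m;i_2,i_3),
\]
by (H3) and $V_m\subset V_{m+re_k}$. Replacing $m$ by $m+re_1$ raises $n$, $I_2$, $I_3$ by $r$; replacing it by $m+re_3$ raises $n$ by $r$, fixes $I_2$ and lowers $I_3$ by $r$.

(d) Fix an admissible $(m;i_2,i_3)$ with $\deg m=n$. By (b), it suffices to find the limit of $J_2(m;t,t)$ as $t\to\infty$. In \eqref{eq:cond} with $i_2'=i_3'=t$, the first variable takes at most $q^L$ values given $(\varphi_0|_{V_m(M_0)},M_0)$, so by (H5) the limit is the same entropy conditioned on $(\varphi_0|_{V_m(M_0)},M_0,\alpha,\beta)$. Given $(\alpha,\beta)$, the shear $u(\alpha,\beta)$ preserves both boxes and carries $(M_0,\varphi_0)$ to $(M,\varphi)$, which is independent of $(\alpha,\beta)$ and has law $\nu$. By (H4), (H3) and \eqref{eq:incr} the limit is $F(n+L)-F(n)$.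
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}]
Let $\iota=2$. The triple $((0,s,s);3s,3s)$ has $n=I_2=I_3=2s$. Let $n_0\ge0$, $t\ge L$ and $2s\ge n_0+t$. We apply Lemma~\ref{lem:P}(b), then the first inequality of (c) with $r=2s-n_0-t$, then the second with $r=t$:
\begin{align*}
J(2s;2s,2s)&\le J(2s;\,2s-n_0,\,2s-n_0)\\
&\le J(n_0+t;\,t,\,t)+Lp_{n_0+t}\\
&\le J(n_0;\,t,\,2t)+Lp_{n_0}+Lp_{n_0+t}.
\end{align*}
The use of (b) is allowed since $2s-n_0\ge t\ge L$. Let $s\to\infty$, then $t\to\infty$. By (d) and monotonicity of $p_n$,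
\[
\limsup_{s\to\infty}J(2s;2s,2s)\le F(n_0+L)-F(n_0)+2Lp_{n_0}\qquad\text{for every }n_0\ge0 .
\]
Let $\varepsilon>0$. There are arbitrarily large $n_0$ with $F(n_0+L)-F(n_0)\le L(h+\varepsilon)$. Otherwise there is $n_1$ with $F(n_1+kL)\ge kL(h+\varepsilon)$ for all $k\ge0$, and since $F$ is nondecreasing, $\liminf F(n)/n\ge h+\varepsilon$, which is false. As $p_{n_0}\to0$, the upper limit is at most $L(h+\varepsilon)$ for all $\varepsilon>0$.

For $\iota=3$ let $g\in\mathrm{SL}_3(K)$ be the map $w\mapsto-(w_1,w_3,w_2)$. It normalizes $D$, maps $C_{(m_1,m_2,m_3)}$ to $C_{(m_1,m_3,m_2)}$ and conjugates $u(\alpha,\beta)$ to $u(\beta,\alpha)$. So $\nu'=g_*\nu$ is $D$-invariant and projects to $\omega$; by \eqref{eq:transport} it has the same function $F$, and $J_3((0,s,s);3s,3s)$ for $\nu$ equals $J_2((0,s,s);3s,3s)$ for $\nu'$.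
\end{proof}

\begin{remark}
This is the point where the third coordinate is used. To apply (d) we need margins that exceed the degree $n$ by an unbounded amount, while we start from $I_2-n=I_3-n=0$. Step (b) only lowers the margins, and the move along $e_1$ preserves $I_2-n$ and $I_3-n$. Only the move along $e_3$ lowers $n$ without lowering a margin. In dimension two the corresponding triple is the box $C_{(0,s)}$ with $2s$ known digits, so again $I_2=n$, and only the move along $e_1$ is available. By Proposition~\ref{prop:two}, the analog of Proposition~\ref{prop:main} is false there.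
\end{remark}

\section{The spectrum}\label{sec:spectrum}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By (M1) and Proposition~\ref{prop:upper}, $\mathcal{S}_d\subset\{0\}\cup\{q^{-k}:k\ge d\}$.

\emph{Step 1: $q^{-k}\in\mathcal{S}_3$ for all $k\ge3$.} The case $k=3$ is (M4); let $k\ge4$. Proposition~\ref{prop:main} gives only an upper bound for $\mu$. To hit the value $q^{-k}$ exactly, we connect $R^3$ to a lattice with small $\mu$ by a chain along which the normalized value of $\mu$ drops by at most a factor $q$ at each step.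

The set $O_{k-3}=\{\Lambda\in X_3:\mu(\Lambda)\le q^{-k}\}$ is nonempty by Proposition~\ref{prop:main} and open by Lemma~\ref{lem:open}. The ring $\mathbb{F}_q[x,x^{-1}]$ is dense in $K$, and every element of $\mathrm{SL}_3(K)$ is a finite product of elementary matrices $1+fE_{ik}$, so $\mathrm{SL}_3(\mathbb{F}_q[x,x^{-1}])$ is dense in $\mathrm{SL}_3(K)$. Hence there is $\Lambda=gR^3\in O_{k-3}$ with $g\in\mathrm{SL}_3(\mathbb{F}_q[x,x^{-1}])$. Choose $n\geq1$ such that the scalar multiples $x^ng$ and $x^ng^{-1}$ have entries in $R$, and let $\Lambda'=x^n\Lambda$. Then $x^{2n}R^3\subset\Lambda'\subset R^3$, so $R^3/\Lambda'$ is a finite $R$-module killed by $x^{2n}$, and its composition factors are isomorphic to $R/(x)=\mathbb{F}_q$. A composition series gives a chain of $R$-modules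
\[
R^3=\Lambda_0\supset\Lambda_1\supset\dots\supset\Lambda_b=\Lambda',\qquad[\Lambda_i:\Lambda_{i+1}]=q .
\]
Each $\Lambda_i$ is free of rank $3$, since $R$ is a principal ideal domain, and spans $K^3$; so $\Lambda_i=g_iR^3$ is a lattice. As $K^3=\Lambda_i\oplus g_i\mathfrak{p}^3$, the volume of $K^3/\Lambda_i$ is proportional to $|\det g_i|$, so $|\det g_i|=q^i$.

Let $\mu_i=q^{-i}\mu(\Lambda_i)$. By (M2), $\mu_i=\mu(\mathrm{diag}(x^{-i},1,1)\Lambda_i)\in\mathcal{S}_3$. A smaller lattice gives larger infima, so $\mu(\Lambda_{i+1})\ge\mu(\Lambda_i)$ and $\mu_{i+1}\ge q^{-1}\mu_i$. Since $\mu_0=q^{-3}$, all $\mu_i$ are positive; write $\mu_i=q^{-k_i}$ with $k_i\in\mathbb{Z}$. Then $k_0=3$ and $k_{i+1}\le k_i+1$. Finally $b=3n$ and $\mu_b=q^{-3n}\mu(x^n\Lambda)=\mu(\Lambda)$ by (M2), so $k_b\ge k$. The first $i$ with $k_i\ge k$ has $i\ge1$ and $k_{i-1}\le k-1$, hence $k_i=k$.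

\emph{Step 2: $q^{-k}\in\mathcal{S}_d$ for all $k\ge d\ge3$.} By (M3) and (M4), $\mu(\Lambda\oplus R^{d-3})=q^{-(d-3)}\mu(\Lambda)$ for $\Lambda\in\mathcal{L}_3$. Apply Step 1.

\emph{Step 3: $D$ acts ergodically on $(X_d,\omega)$.} The group $G$ acts unitarily and strongly continuously on $L^2(X_d,\omega)$ by $(gf)(M)=f(g^{-1}M)$; denote the inner product by $(\cdot,\cdot)$. Let $f$ be $D$-invariant, let $u=1+yE_{ik}$ with $y\in K$, $i\ne k$, and let $a=x^{e_k-e_i}\in D$. Then $a^nua^{-n}=1+x^{-2n}yE_{ik}\to1$, so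
\[
(uf,f)=(ua^{-n}f,a^{-n}f)=(a^nua^{-n}f,f)\to(f,f).
\]
Thus $(uf,f)=(f,f)=(uf,uf)$, which gives $(uf-f,uf-f)=0$. The matrices $u$ generate $G$, so $gf=f$ for all $g\in G$. By Fubini's theorem there is $M$ with $f(g^{-1}M)=f(M)$ for almost every $g$, and since $G$ acts transitively, $f$ is almost everywhere constant.

\emph{Step 4: $\mu=0$ almost everywhere.} Let $d\ge3$ and $j\ge1$. By Step 2 some lattice in $\mathcal{L}_d$ has $\mu=q^{-d-j}$, and it can be moved into $X_d$ without changing $\mu$; so $O_j\ne\emptyset$. The set $O_j$ is open, and countably many of its translates cover $X_d$, so $\omega(O_j)>0$. It is $D$-invariant, so Step 3 applied to its indicator function gives $\omega(O_j)=1$. Therefore $\bigcap_{j\ge1}O_j=\{\Lambda\in X_d:\mu(\Lambda)=0\}$ has full measure; in particular $0\in\mathcal{S}_d$.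

This determines $\mathcal{S}_d$ for $d\ge3$, and the last assertion follows with Proposition~\ref{prop:two}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Aranov} Noy Soffer Aranov, \emph{On Covering Radii in Function Fields}, arXiv:2308.03071 (2023).
\end{thebibliography}
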